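# A certificate for $N$ steps of gradient descent with constant stepsize

## 1. One gradient step and the number $3/2$

Take a convex function $f:\mathbb R^n\to\mathbb R$ that is **$1$-smooth**, meaning differentiable with $\|\nabla f(x)-\nabla f(y)\|\le\|x-y\|$ for all $x,y$. Let $x_\star$ be a minimizer, start at $x_0$ with $\|x_0-x_\star\|\le 1$, and make a single step $x_1=x_0-\alpha\nabla f(x_0)$ with $\alpha\ge0$. How large can $f(x_1)-f(x_\star)$ be, and which $\alpha$ keeps it smallest?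

Two functions on the line, both started at $x_0=1$ with $x_\star=0$, already say a lot. For $f(x)=\frac12x^2$ we get $x_1=1-\alpha$, so the final gap is $\frac12(1-\alpha)^2$. A long step overshoots. The second is a Huber function: for $0<\eta\le1$,
$$f(x)=\tfrac12x^2\ \text{ for }|x|\le\eta,\qquad f(x)=\eta|x|-\tfrac12\eta^2\ \text{ for }|x|\ge\eta .$$
It is convex and $1$-smooth, since its derivative is $x$ clipped to $[-\eta,\eta]$. If the step does not leave the linear part, then $x_1=1-\alpha\eta$ and the gap is $\eta(1-\alpha\eta)-\frac12\eta^2$. This is largest when $1-(2\alpha+1)\eta=0$, that is, for $\eta=1/(2\alpha+1)$. Then $x_1=(\alpha+1)\eta\ge\eta$, so we are indeed on the linear part, and the gap is $\eta^2(\alpha+1)-\frac12\eta^2=\frac12\eta^2(2\alpha+1)=\frac{1}{2(2\alpha+1)}$. A short step makes too little progress.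

The two gaps are equal when $(\alpha-1)^2(2\alpha+1)=1$. Expanding, $2\alpha^3-3\alpha^2=0$, so (apart from $\alpha=0$) $\alpha=\frac32$, and the common gap is $\frac18$. Is $\frac18$ really the worst case over all $f$ at $\alpha=\frac32$? To prove an upper bound we need inequalities valid for every $f$.

**Lemma 1.** Let $f$ be convex and $1$-smooth, and for points $x_i,x_j$ write $f_i=f(x_i)$, $g_i=\nabla f(x_i)$. Then
$$Q_{ij}:=f_i-f_j-\langle g_j,x_i-x_j\rangle-\tfrac12\|g_i-g_j\|^2\ \ge 0. \tag{1}$$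

**Proof.** The function $\varphi(x)=f(x)-\langle g_j,x\rangle$ is convex and $1$-smooth, and $\nabla\varphi(x_j)=0$, so $x_j$ minimizes $\varphi$. By the standard descent inequality $\varphi(y)\le\varphi(x)+\langle\nabla\varphi(x),y-x\rangle+\frac12\|y-x\|^2$ with $x=x_i$ and $y=x_i-\nabla\varphi(x_i)$, we get $\varphi(x_j)\le\varphi(y)\le\varphi(x_i)-\frac12\|\nabla\varphi(x_i)\|^2$. Since $\nabla\varphi(x_i)=g_i-g_j$, this is (1). $\square$

Now take $\alpha=\frac32$, $z=x_0-x_\star$, $g_\star=0$, and write out three of these inequalities, using $x_1=x_0-\frac32g_0$: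
$$\begin{aligned}
Q_{\star0}&=f_\star-f_0+\langle g_0,z\rangle-\tfrac12\|g_0\|^2,\\
Q_{\star1}&=f_\star-f_1+\langle g_1,z\rangle-\tfrac32\langle g_0,g_1\rangle-\tfrac12\|g_1\|^2,\\
Q_{01}&=f_0-f_1-\tfrac12\langle g_0,g_1\rangle-\tfrac12\|g_0\|^2-\tfrac12\|g_1\|^2 .
\end{aligned}$$
(In $Q_{01}$ the cross term is $-\frac32+1=-\frac12$.) Half of their sum, with $s=g_0+g_1$, is
$$\tfrac12(Q_{\star0}+Q_{\star1}+Q_{01})=f_\star-f_1+\tfrac12\langle s,z\rangle-\tfrac12\|s\|^2
=f_\star-f_1+\tfrac18\left(\|z\|^2-\|z-2s\|^2\right).$$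
The left side is nonnegative, so $f_1-f_\star\le\frac18\|z\|^2$. The bound $\frac18$ is exact, and the proof is one line: nonnegative multipliers $\frac12,\frac12,\frac12$ and a completed square. Can the same be done for $N$ steps?

## 2. $N$ steps: the balanced stepsize and the shape of the multipliers

Fix an integer $N\ge2$. On $\frac12x^2$, $N$ steps lead to the gap $\frac12(1-\alpha)^{2N}$. On the Huber function with $\eta=1/(2N\alpha+1)$ they lead to $\frac1{2(2N\alpha+1)}$; the computation is in Section 9. Balancing the two gives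
$$\frac{1}{2(2N\alpha+1)}=\frac12(1-\alpha)^{2N},\qquad\text{that is,}\qquad (\alpha-1)^{2N}(2N\alpha+1)=1. \tag{2}$$
On $[1,\infty)$ the function $(\alpha-1)^{2N}(2N\alpha+1)$ is continuous and strictly increasing; it is $0$ at $\alpha=1$ and $4N+1>1$ at $\alpha=2$. So (2) has exactly one solution $\alpha=\alpha(N)\ge1$, and it lies in $(1,2)$. Let $r=r(N)$ be the common value of the two sides in (2). We shall always write
$$\beta=\alpha-1,\qquad \rho=\beta^{-2},\qquad w=\frac1{2r}.$$
For $\alpha=\alpha(N)$, $r=r(N)$ we have $\beta\in(0,1)$, $\rho>1$, and both forms of $r$ give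
$$w=1+2N\alpha=\rho^N. \tag{3}$$

The iterates are $x_{k+1}=x_k-\alpha g_k$ for $0\le k\le N-1$. Indices $i,j$ run over $\star,0,1,\dots,N$, with $g_\star=0$, and $Q_{ij}$ is as in (1).

**Definition (certificate of the prescribed shape).** Let $a=(a_0,\dots,a_{N-1})$, $b=(b_0,\dots,b_{N-2})$, $c=(c_0,\dots,c_N)$, $d=(d_0,\dots,d_{N-2})$. The matrix $\lambda$ with rows and columns indexed by $\star,0,\dots,N$ in this order is
$$\lambda=\begin{pmatrix}
0 & c_0 & c_1 & c_2 & c_3 & \dots & c_N\\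
0 & 0 & a_0 & d_0 c_2 & d_0 c_3 & \dots & d_0 c_N\\
 & b_0 & 0 & a_1 & d_1 c_3 & \dots & d_1c_N\\
 & & b_1 & \ddots & \ddots & \ddots & \vdots\\
 & & & \ddots & \ddots & \ddots & d_{N-2}c_N\\
 & & & & b_{N-2}& 0& a_{N-1}\\
 & & & & & 0 & 0
\end{pmatrix}.$$
Explicitly, $\lambda_{\star,j}=c_j$ for $0\le j\le N$. For $0\le i\le N-1$, $\lambda_{i,i+1}=a_i$ and $\lambda_{i,j}=d_ic_j$ when $i+2\le j\le N$. For $1\le i\le N-1$, $\lambda_{i,i-1}=b_{i-1}$. All other entries are $0$, including the $\star$ column and the row $N$. It is a *certificate* for $(\alpha,r)$ if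
$$\sum_{i,j}\lambda_{ij}Q_{ij}=f_\star-f_N+r\left(\|x_0-x_\star\|^2-\Big\|x_0-\frac1{2r}\sum_{i=0}^Nc_ig_i-x_\star\Big\|^2\right) \tag{4}$$
holds identically in the independent quantities $x_0,x_\star,g_0,\dots,g_N\in\mathbb R^n$ and $f_\star,f_0,\dots,f_N\in\mathbb R$, with $g_\star=0$ and $x_{k+1}=x_k-\alpha g_k$. It is *positive* if all entries of $a,b,c,d$ are positive.

For $N=2$ the matrix has seven unknowns:
$$\begin{pmatrix}0&c_0&c_1&c_2\\0&0&a_0&d_0c_2\\0&b_0&0&a_1\\0&0&0&0\end{pmatrix}.$$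
The one-step computation of Section 1 is the degenerate pattern with $c_0=c_1=a_0=\frac12$ and no $b$, $d$.

The problem, from Benjamin Grimmer, Kevin Shu, and Alex L. Wang, "A Strengthened Conjecture on the Minimax Optimal Constant Stepsize for Gradient Descent", arXiv:2407.11739 (2024), is to prove or disprove the conjecture that for every $N\ge2$ a positive certificate of this shape exists for $(\alpha(N),r(N))$. It does, in closed form.

**Theorem 1.** Let $N\ge2$, $\alpha=\alpha(N)$, $r=r(N)$, and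
$$h(t)=2\alpha w(N-t)-w+\rho^{t},\qquad y_k=\frac{\sqrt{h(k-1)}-\sqrt{h(k)}}{\alpha}\quad(k=0,\dots,N).$$
These are well defined: $h>0$ on $[-1,N)$ and $h(N)=0$. Moreover $1=y_0<y_1<\dots<y_N=\sqrt w$. The following numbers are all strictly positive and satisfy (4):
$$c_k=\frac{y_k+\beta y_{k+1}}{w}\ (0\le k\le N-1),\qquad c_N=\frac1{\sqrt w},\qquad d_k=y_{k+1}-y_k\ (0\le k\le N-2),$$
$$b_k=\frac{\beta}{2w}\left(\rho^{k+1}-y_{k+1}^2\right)\ (0\le k\le N-2),\qquad a_k=c_{k+1}(y_{k+1}-y_k)+\frac{b_k}{\beta}\ (0\le k\le N-1),$$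
where $b_{N-1}:=0$ in the last formula.

**Theorem 2.** Let $N\ge2$, and let $\alpha>0$, $r>0$ be arbitrary. Suppose there is a certificate of the prescribed shape for $(\alpha,r)$ with all entries of $a,b,c,d$ positive. Then $\alpha=\alpha(N)$, $r=r(N)$, and the certificate is the one in Theorem 1.

**Corollary.** For $\alpha=\alpha(N)$, $r=r(N)$, the multipliers of Theorem 1, and every convex $1$-smooth $f$ with minimizer $x_\star$,
$$f(x_N)-f(x_\star)+r\Big\|x_0-\frac1{2r}\sum_{i=0}^N c_ig_i-x_\star\Big\|^2\le r\|x_0-x_\star\|^2 .$$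
For real $\alpha$, let $W(\alpha)$ be the supremum of $f(x_N)-f(x_\star)$, with $x_N$ produced by $N$ steps of constant stepsize $\alpha$, over all such $f$ and all $\|x_0-x_\star\|\le1$. Then $W(\alpha(N))=r(N)$, and $W(\alpha)>r(N)$ for every real $\alpha\ne\alpha(N)$. So $\alpha(N)$ is the unique minimax-optimal constant stepsize.

The formulas with $\sqrt h$ look unmotivated now. We shall derive them by working out what a certificate must satisfy, which proves Theorem 2. Then we check that the numbers found are positive and do the job, which proves Theorem 1.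

## 3. Comparing coefficients

Here $\alpha>0$ and $r>0$ are arbitrary, $w=1/(2r)$, $\beta=\alpha-1$. The aim is to turn (4) into a list of scalar equations.

Put $z=x_0-x_\star$. Since $2rw=1$ and $rw^2=\frac w2$, the right side of (4) equals
$$f_\star-f_N+\Big\langle z,\sum_i c_ig_i\Big\rangle-\frac w2\Big\|\sum_i c_ig_i\Big\|^2 . \tag{5}$$
On the left side only three kinds of $Q_{ij}$ occur. We use $x_j=x_0-\alpha\sum_{k<j}g_k$ to compute their inner products:

* for $Q_{\star j}$: $\ -\langle g_j,x_\star-x_j\rangle=\langle g_j,z\rangle-\alpha\sum_{k<j}\langle g_k,g_j\rangle$;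
* for $Q_{ij}$ with $0\le i<j$: $\ -\langle g_j,x_i-x_j\rangle=-\alpha\sum_{k=i}^{j-1}\langle g_k,g_j\rangle$;
* for $Q_{j+1,j}$: $\ -\langle g_j,x_{j+1}-x_j\rangle=\alpha\|g_j\|^2$.

In addition each $Q_{ij}$ contributes $-\frac12\|g_i\|^2-\frac12\|g_j\|^2+\langle g_i,g_j\rangle$. The terms $\langle z,g_j\rangle$ have coefficient $c_j$ on both sides, and $\|z\|^2$ appears on neither, so they agree automatically. What remains is an expression linear in the $f_i$ plus a quadratic form $\sum q_{kj}\langle g_k,g_j\rangle$. It vanishes identically if and only if every coefficient vanishes: for the quadratic part, set $g_k=t_ke$ with a fixed unit vector $e$ and compare coefficients of the polynomial in the $t_k$.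

Let $R_j$ and $C_j$ be the sums of row $j$ and column $j$ of $\lambda$; the entry $c_j$ of row $\star$ counts in $C_j$. The coefficient of $f_j$ on the left of (4) is $R_j-C_j$ for $0\le j\le N$, and that of $f_\star$ is $\sum_jc_j$. So (4) is equivalent to the following system.

* $(F_\star)$: $\sum_jc_j=1$; $\quad(F_j)$: $R_j=C_j$ for $0\le j\le N-1$; $\quad(F_N)$: $C_N=1$, because $R_N=0$.
* $(G_{kj})$ for $0\le k<j\le N$, from $\langle g_k,g_j\rangle$: $\ -\alpha c_j-\alpha\sum_{i=0}^k\lambda_{ij}+\lambda_{kj}+\lambda_{jk}+wc_kc_j=0$. (When $k=j-1$ the entry $\lambda_{jk}$ is the subdiagonal one. An entry $\lambda_{ij}$ with $i<j$ contributes $-\alpha$ to $\langle g_k,g_j\rangle$ exactly when $i\le k$.)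
* $(G_{jj})$ for $0\le j\le N$, from $\|g_j\|^2$: $\ \alpha\lambda_{j+1,j}-\frac12(C_j+R_j)+\frac w2c_j^2=0$, with $\lambda_{N+1,N}:=0$.

A count shows why the shape is reasonable. There are $N+(N-1)+(N+1)+(N-1)=4N-1$ multipliers; with $\alpha$ and $r$ that is $4N+1$ unknowns. For $j\ge k+2$ and $c_j\neq 0$, the equations $(G_{kj})$ with the same $k$ turn out to be one and the same equation (next section), so the $G$'s amount to $(N-1)+N+(N+1)=3N$ equations. Of the $N+2$ equations $F$ one is redundant, since total row sum equals total column sum. This gives $3N+(N+1)=4N+1$ equations. So one may hope that the system fixes everything, including $\alpha$ and $r$.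

## 4. From the matrix to a single sequence $y_k$

Below the row $\star$, column $j$ of $\lambda$ starts with $d_0c_j,d_1c_j,\dots$; together with $\lambda_{\star j}=c_j$ the partial column sums are $c_j(1+d_0+\dots+d_k)$. This suggests the variables $y_{k+1}=1+d_0+\dots+d_k$. In them the system becomes short.

**Lemma 2.** Let $\alpha>0$, $\alpha\ne1$, $w>0$. Let $a,b,c,d$ be real with all $c_j>0$. Put $b_{-1}=b_{N-1}=0$, $d_{N-1}:=a_{N-1}/c_N$, $y_0:=1$, $y_{k+1}:=y_k+d_k$ for $0\le k\le N-1$, and $T_k:=\sum_{i=k}^Nc_i$. Then the system of Section 3 is equivalent to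
$$wc_k=y_k+\beta y_{k+1}\qquad(0\le k\le N-1), \tag{6}$$
$$a_k=c_{k+1}d_k+\frac{b_k}\beta\qquad(0\le k\le N-1), \tag{7}$$
$$c_N=w^{-1/2},\qquad y_N=w^{1/2}, \tag{8}$$
$$y_kT_k+\frac{1-\beta}{\beta}\,b_{k-1}=1\qquad(0\le k\le N), \tag{9}$$
$$b_{k-1}=\frac{\beta}{2w}\left(\beta^{-2k}-y_k^2\right)\qquad(0\le k\le N). \tag{10}$$

**Proof.** We replace the equations group by group; at each stage the ones already treated may be used.

**Step 1: the entries far above the diagonal give (6) for $k\le N-2$.** Let $k\le j-2$. Then $\lambda_{jk}=0$ and $\lambda_{ij}=d_ic_j$ for $i\le k$, so $(G_{kj})$ reads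
$$c_j\left(-\alpha(1+d_0+\dots+d_k)+d_k+wc_k\right)=c_j\left(-\alpha y_{k+1}+d_k+wc_k\right)=0 .$$
Since $c_j>0$ and $d_k=y_{k+1}-y_k$, this says $wc_k=y_k+(\alpha-1)y_{k+1}$, which is (6). It does not depend on $j$, and every $k\le N-2$ occurs (with $j=N$).

**Step 2: the superdiagonal gives (7) and the last case of (6).** For $k\le N-2$ and $j=k+1$, we have $\lambda_{k,k+1}=a_k$, $\lambda_{k+1,k}=b_k$, and $c_{k+1}+\sum_{i\le k-1}\lambda_{i,k+1}=c_{k+1}y_k$. So $(G_{k,k+1})$ reads
$$-\alpha c_{k+1}y_k-\beta a_k+b_k+wc_kc_{k+1}=0 .$$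
By (6), $-\alpha y_k+wc_k=-\alpha y_k+y_k+\beta y_{k+1}=\beta(y_{k+1}-y_k)=\beta d_k$. Hence the equation is $\beta a_k-b_k=\beta c_{k+1}d_k$, and dividing by $\beta\ne0$ gives (7).

For $k=N-1$ we have $\lambda_{N,N-1}=0$ and $a_{N-1}=c_Nd_{N-1}$, so $(G_{N-1,N})$ reads $c_N(-\alpha y_{N-1}-\beta d_{N-1}+wc_{N-1})=0$, i.e. $wc_{N-1}=\alpha y_{N-1}+\beta(y_N-y_{N-1})=y_{N-1}+\beta y_N$. This is (6) for $k=N-1$. Equation (7) for $k=N-1$ is the definition of $d_{N-1}$, since $b_{N-1}=0$.

**Step 3: row and column sums.** From now on (6) and (7) are available. For $0\le j\le N-1$, row $j$ contains $b_{j-1}$, $a_j$, and $d_jc_l$ for $l\ge j+2$. Using (7) for $a_j$,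
$$R_j=b_{j-1}+c_{j+1}d_j+\frac{b_j}\beta+d_jT_{j+2}=b_{j-1}+\frac{b_j}\beta+d_jT_{j+1}\qquad(T_{N+1}:=0).$$
For $1\le j\le N-1$, column $j$ contains $c_j$, then $d_ic_j$ for $i\le j-2$, then $a_{j-1}$, then $b_j$. The first two kinds add up to $c_jy_{j-1}$, and $a_{j-1}=c_jd_{j-1}+b_{j-1}/\beta$, so
$$C_j=c_jy_j+\frac{b_{j-1}}\beta+b_j .$$
The formula also holds for $j=0$, where the column contains $c_0$ and $b_0$, because $y_0=1$ and $b_{-1}=0$. In the same way $C_N=c_Ny_{N-1}+a_{N-1}=c_Ny_N$.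

**Step 4: the last column gives (8).** As $R_N=0$, $(G_{NN})$ says $C_N=wc_N^2$, and $(F_N)$ says $C_N=1$. With $C_N=c_Ny_N$ and $c_N>0$ these two together are (8).

**Step 5: the balance of rows and columns is a conservation law, (9).** We have
$$d_jT_{j+1}-c_jy_j=(y_{j+1}-y_j)T_{j+1}-y_j(T_j-T_{j+1})=y_{j+1}T_{j+1}-y_jT_j .$$
Therefore $R_j=C_j$ is equivalent to
$$y_{j+1}T_{j+1}+\frac{1-\beta}\beta b_j=y_jT_j+\frac{1-\beta}\beta b_{j-1}\qquad(0\le j\le N-1).$$
So the quantity on the left of (9) is the same for all $k$. At $k=0$ it is $T_0$, because $y_0=1$ and $b_{-1}=0$, and $(F_\star)$ says $T_0=1$. Thus $(F_\star)$ and $(F_0),\dots,(F_{N-1})$ together are (9).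

**Step 6: the diagonal is a geometric progression, (10).** Let $j\le N-1$. Given $R_j=C_j$ and $\lambda_{j+1,j}=b_j$, $(G_{jj})$ says $C_j=\alpha b_j+\frac w2c_j^2$. Insert $C_j$ from Step 3 and then (6):
$$\frac{b_{j-1}}\beta-\beta b_j=c_j\Big(\frac{wc_j}2-y_j\Big)=\frac{(y_j+\beta y_{j+1})(\beta y_{j+1}-y_j)}{2w}=\frac{\beta^2y_{j+1}^2-y_j^2}{2w}.$$
With $E_k:=\frac{b_{k-1}}\beta+\frac{y_k^2}{2w}$ this is $E_j=\beta^2E_{j+1}$. Since $E_0=\frac1{2w}$, the equations for $0\le j\le N-1$ say exactly that $E_k=\beta^{-2k}/(2w)$ for $0\le k\le N$, which is (10). $\square$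

Note the boundary cases of (10). At $k=0$ it is $0=0$. At $k=N$ it says $y_N^2=\beta^{-2N}$, which with (8) means $w=\beta^{-2N}=\rho^N$.

By (6), (7), (10) everything is expressed through the $y_k$. What remains of (9) is a recursion for them. Write
$$\rho=\beta^{-2},\qquad A_k=2w-(1-\beta)\rho^k .$$

**Lemma 3.** Let $\alpha>0$, $\alpha\ne1$, $w>0$, let $y_0,\dots,y_N$ be nonzero reals, let $T_k=c_k+\dots+c_N$, and suppose (6) and (10) hold.

(i) For each $0\le k\le N$, (9) at $k$ is equivalent to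
$$2wT_k=\frac{A_k}{y_k}+(1-\beta)y_k . \tag{11}$$

(ii) Let $0\le k\le N-1$ and suppose (11) holds at $k+1$. Then (11) at $k$ is equivalent to
$$\frac{A_k}{y_k}-\alpha y_k=\frac{A_{k+1}}{y_{k+1}}+\alpha y_{k+1}. \tag{12}$$

**Proof.** (i) Inserting (10) into (9) gives $y_kT_k+\frac{1-\beta}{2w}(\rho^k-y_k^2)=1$. Multiply by $2w$ to get $2wy_kT_k=A_k+(1-\beta)y_k^2$, and divide by $y_k$.

(ii) By (6) and (11) at $k+1$,
$$2wT_k=2wc_k+2wT_{k+1}=2y_k+2\beta y_{k+1}+\frac{A_{k+1}}{y_{k+1}}+(1-\beta)y_{k+1}=2y_k+\frac{A_{k+1}}{y_{k+1}}+\alpha y_{k+1},$$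
because $2\beta+1-\beta=1+\beta=\alpha$. The right side of (11) at $k$ is $\frac{A_k}{y_k}+(2-\alpha)y_k$, because $1-\beta=2-\alpha$. The two agree exactly when (12) holds. $\square$

## 5. Two steps by hand, and what goes wrong at three

Let $N=2$, $\alpha=\alpha(2)$, $r=r(2)$, so $w=1+4\alpha=\rho^2$. In terms of $\beta$, (2) is $4\beta^5+5\beta^4-1=0$, and
$$4\beta^5+5\beta^4-1=(\beta+1)(4\beta^4+\beta^3-\beta^2+\beta-1)=(\beta+1)^2(4\beta^3-3\beta^2+2\beta-1).$$
So $\beta\approx0.60583$ is the real root of the cubic, $\alpha\approx1.60583$, $\rho\approx2.72458$ and $w\approx7.42332$.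

We know $y_0=1$, and $y_2=\sqrt w=\rho$ by (8). The only unknown is $y_1$. Since $A_0-\alpha=2w-(1-\beta)-\alpha=2w-2=8\alpha$, and $A_2=2w-(1-\beta)w=\alpha w$ so that $\frac{A_2}{y_2}+\alpha y_2=2\alpha\sqrt w=2\alpha\rho$, the two cases of (12) are
$$\frac{A_1}{y_1}+\alpha y_1=8\alpha,\qquad \frac{A_1}{y_1}-\alpha y_1=2\alpha\rho .$$
Subtracting gives $y_1=4-\rho\approx1.27542$. Adding gives $A_1=\alpha(4+\rho)y_1=\alpha(16-\rho^2)=\alpha(15-4\alpha)$, a condition on $\alpha$ alone. Since $A_1=2+8\alpha-(1-\beta)\rho$, it says $(1-\beta)\beta^{-2}=4\alpha^2-7\alpha+2=4\beta^2+\beta-1$, i.e. $4\beta^4+\beta^3-\beta^2+\beta-1=0$. By the factorization above this is the balance equation (2) divided by $\beta+1$, so it holds. Formulas (6), (7), (8), (10) then give, to four digits,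
$$\lambda\approx\begin{pmatrix}0&0.2388&0.3942&0.3670\\0&0&0.1825&0.1011\\0&0.0448&0&0.5319\\0&0&0&0\end{pmatrix}.$$
One can check that the first row sums to $1$, that rows and columns $0$ and $1$ both have sums $0.2836$ and $0.5767$ respectively, and that the last column sums to $1$.

Now try $N=3$ in the same direct way. There are two unknowns $y_1,y_2$ and three equations:
$$\frac{A_1}{y_1}+\alpha y_1=2w-2,\qquad \frac{A_1}{y_1}-\alpha y_1=\frac{A_2}{y_2}+\alpha y_2,\qquad \frac{A_2}{y_2}-\alpha y_2=2\alpha\sqrt w .$$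
The first is a quadratic equation, $y_1=\frac1\alpha\left(w-1\pm\sqrt{(w-1)^2-\alpha A_1}\right)$. Putting this into the second gives a quadratic for $y_2$ whose coefficients contain that square root, so its solution contains a square root of an expression with a square root. For general $N$ each step adds a radical and a choice of sign. One must also show that the radicands are nonnegative, that after $N$ steps the sequence arrives exactly at $y_N=\sqrt w$, and that along the way $1<y_1<y_2<\cdots$ and $y_k^2<\rho^k$ (for $d_k>0$, $b_k>0$). From nested radicals none of this is visible, and here the direct approach stops.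

## 6. Squaring the two sides: the recursion telescopes

Look again at the two equations for $y_1$. They contain the sum and the difference of the same two numbers $\frac{A_1}{y_1}$ and $\alpha y_1$, and the *product* of these numbers is $\alpha A_1$, which does not involve $y_1$. Hence the difference is found from the sum without solving for $y_1$:
$$\Big(\frac{A_1}{y_1}-\alpha y_1\Big)^2=\Big(\frac{A_1}{y_1}+\alpha y_1\Big)^2-4\alpha A_1=(2w-2)^2-4\alpha A_1 .$$
So the quantity to follow is not $y_k$ but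
$$V_k:=\frac{A_k}{y_k}-\alpha y_k\qquad(0\le k\le N).$$
If (12) holds, then $V_k=\frac{A_{k+1}}{y_{k+1}}+\alpha y_{k+1}$, and therefore
$$V_k^2=V_{k+1}^2+4\alpha A_{k+1},\qquad V_k-V_{k+1}=2\alpha y_{k+1}\qquad(0\le k\le N-1). \tag{13}$$
The squares $V_k^2$ are sums of explicit numbers, and $y_{k+1}$ is half a difference of consecutive $V$'s, divided by $\alpha$. No nesting remains. The partial sums of the $A_k$ are where the function $h$ of Theorem 1 comes from: since $1-\beta^2=\alpha(1-\beta)$, for every integer $k$ we have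
$$h(k-1)-h(k)=2\alpha w-\rho^k(1-\rho^{-1})=2\alpha w-\rho^k(1-\beta^2)=\alpha A_k . \tag{14}$$

## 7. Only one pair $(\alpha,r)$ is possible: proof of Theorem 2

Let a positive certificate be given for some $\alpha>0$, $r>0$, and let $w=1/(2r)$.

**Step 1: $\alpha\ne1$, so that the lemmas apply.** Suppose $\alpha=1$. Since $N\ge2$, equation $(G_{0N})$ is of the type treated in Step 1 of Lemma 2, where $\alpha\ne1$ was not used: $-\alpha y_1+d_0+wc_0=0$ with $y_1=1+d_0$. For $\alpha=1$ it gives $wc_0=1$. Equation $(G_{01})$ reads $-\alpha c_1-(\alpha-1)a_0+b_0+wc_0c_1=0$. For $\alpha=1$ it becomes $-c_1+b_0+c_1=0$, so $b_0=0$, contradicting $b_0>0$.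

**Step 2: first consequences for $w$ and $\beta$.** Define $d_{N-1}$ and $y_k$ as in Lemma 2. All $d_k$ are positive, including $d_{N-1}=a_{N-1}/c_N$, so $1=y_0<y_1<\dots<y_N$. By (8) and the case $k=N$ of (10), $w=y_N^2=\rho^N$ with $\rho=\beta^{-2}$. As $y_N>1$, we get $w>1$, $\rho>1$, hence $|\beta|<1$ and $0<\alpha<2$. (At this point $\beta$ may still be negative.)

**Step 3: both ends of the chain $V_0,\dots,V_N$.** By Lemma 2, (6), (9), (10) hold. So Lemma 3(i) gives (11) for all $k$, and Lemma 3(ii) gives (12) for $0\le k\le N-1$. Thus (13) holds. The ends are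
$$V_0=A_0-\alpha=2w-(1-\beta)-(1+\beta)=2w-2,$$
$$V_N=\frac{A_N}{\sqrt w}-\alpha\sqrt w=\frac{2w-(1-\beta)w}{\sqrt w}-\alpha\sqrt w=(1+\beta)\sqrt w-\alpha\sqrt w=0 .$$

**Step 4: summing (13) gives $w=1+2N\alpha$.** By the geometric series, $\sum_{k=1}^N\rho^k=\frac{\rho^N-1}{1-\rho^{-1}}=\frac{w-1}{1-\beta^2}$, so
$$(1-\beta)\sum_{k=1}^N\rho^k=\frac{w-1}{1+\beta}=\frac{w-1}\alpha .$$
Summing the first relation in (13) over $k=0,\dots,N-1$ we get
$$4(w-1)^2=4\alpha\sum_{k=1}^NA_k=4\alpha\Big(2Nw-\frac{w-1}\alpha\Big).$$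
Hence $(w-1)^2+(w-1)=2\alpha Nw$, i.e. $w(w-1)=2\alpha Nw$, and so $w=1+2N\alpha$.

**Step 5: excluding $\alpha<1$.** From $w=\rho^N=\beta^{-2N}$ and Step 4,
$$(1-\alpha)^{2N}(1+2N\alpha)=1 .$$
If $0<\alpha<1$, Bernoulli's inequality gives $1+2N\alpha\le(1+\alpha)^{2N}$, so the left side is at most $(1-\alpha^2)^{2N}<1$, a contradiction. As $\alpha\ne1$, we have $\alpha>1$, and (2) has only one solution there: $\alpha=\alpha(N)$. Then $r=\frac1{2w}=\frac1{2(1+2N\alpha)}=r(N)$.

**Step 6: the multipliers are those of Theorem 1.** Now (3) holds and $h(N)=-w+\rho^N=0$. By (13), $V_N=0$ and (14), for $0\le k\le N$,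
$$V_k^2=4\alpha\sum_{i=k+1}^NA_i=4\sum_{i=k+1}^N\left(h(i-1)-h(i)\right)=4h(k).$$
For $k\le N-1$ we have $V_k=\frac{A_{k+1}}{y_{k+1}}+\alpha y_{k+1}>0$, because $\rho^{k+1}\le w$ and $1-\beta>0$ give $A_{k+1}\ge2w-(1-\beta)w=(1+\beta)w>0$. Hence $V_k=2\sqrt{h(k)}$ for all $0\le k\le N$, and the second relation in (13) gives
$$y_k=\frac{V_{k-1}-V_k}{2\alpha}=\frac{\sqrt{h(k-1)}-\sqrt{h(k)}}\alpha\qquad(1\le k\le N).$$
This is the $y_k$ of Theorem 1. For $k=0$, using $2\alpha N=w-1$,
$$h(0)=w(w-1)-w+1=(w-1)^2,\qquad h(-1)=w(w-1)+2\alpha w-w+\beta^2=w^2+2\beta w+\beta^2=(w-1+\alpha)^2, \tag{15}$$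
so the formula of Theorem 1 gives $\frac{(w-1+\alpha)-(w-1)}\alpha=1=y_0$ too. Finally $d_k=y_{k+1}-y_k$, (6), (8), (10) and (7) give $d,c,b,a$ by exactly the formulas of Theorem 1. $\blacksquare$

## 8. Concavity of $\sqrt h$ and positivity: proof of Theorem 1

Now $\alpha=\alpha(N)$, $r=r(N)$, so (3) holds and $0<\beta<1<\rho$. We start from the formulas of Theorem 1 and check that everything is real, positive, and satisfies (6)–(10).

**Step 1: an auxiliary convex function.** This step turns the balance equation into inequalities. Let $\kappa(m)=\rho^m-1-2\alpha m$. It is strictly convex, $\kappa(0)=0$, and $\kappa(N)=w-1-2N\alpha=0$. Hence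
$$\kappa'(0)<0,\qquad\kappa(m)<0\ \text{ for }0<m<N. \tag{16}$$

**Step 2: $h$ is positive and decreasing, so the $y_k$ are defined.** We have $h(N)=0$, and $h'(t)=-2\alpha w+\rho^t\ln\rho$, so $h'(N)=w(\ln\rho-2\alpha)=w\kappa'(0)<0$. Since $h''(t)=\rho^t(\ln\rho)^2>0$, $h'$ is increasing, so $h'<0$ on $[-1,N]$. Therefore $h>0$ on $[-1,N)$.

**Step 3: the end values of $y$.** By (15), which uses only (3), $y_0=1$. Next, $\rho^{N-1}=w\beta^2$ gives
$$h(N-1)=2\alpha w-w+w\beta^2=w(2\alpha-1+(\alpha-1)^2)=w\alpha^2 ,$$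
so $y_N=\frac{\alpha\sqrt w-0}\alpha=\sqrt w$.

**Step 4: $y$ is strictly increasing.** The $\alpha y_k$ are decrements of $\sqrt h$ over unit intervals, so we want $\sqrt h$ to be strictly concave. Let $G=h'^2-2hh''$. Then
$$(\sqrt h)''=\frac{h''}{2\sqrt h}-\frac{h'^2}{4h^{3/2}}=-\frac{G}{4h^{3/2}}\quad\text{on }[-1,N),$$
and we need $G>0$. Differentiating, $G'=2h'h''-2h'h''-2hh'''=-2hh'''$. As $h'''(t)=\rho^t(\ln\rho)^3>0$ and $h>0$, $G$ is strictly decreasing on $[-1,N]$, and $G(N)=h'(N)^2>0$. So $G>0$ on $[-1,N]$, and $(\sqrt h)'$ is strictly decreasing on $(-1,N)$. Since $\sqrt h$ is continuous on $[-1,N]$, the mean value theorem gives $\alpha y_k=-(\sqrt h)'(\xi_k)$ with some $\xi_k\in(k-1,k)$. As $\xi_0<\xi_1<\dots<\xi_N$,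
$$1=y_0<y_1<\dots<y_N=\sqrt w . \tag{17}$$

**Step 5: the recursion (12) holds.** For $0\le k\le N$, $\rho^k\le w$ gives $A_k\ge2w-(1-\beta)w=(1+\beta)w>0$. Divide (14), i.e. $h(k-1)-h(k)=\alpha A_k$, by $\alpha y_k=\sqrt{h(k-1)}-\sqrt{h(k)}>0$:
$$\frac{A_k}{y_k}=\sqrt{h(k-1)}+\sqrt{h(k)} .$$
Subtracting and adding $\alpha y_k$ we get
$$\frac{A_k}{y_k}-\alpha y_k=2\sqrt{h(k)},\qquad\frac{A_k}{y_k}+\alpha y_k=2\sqrt{h(k-1)}\qquad(0\le k\le N). \tag{18}$$
The first formula at $k$ and the second at $k+1$ have the same right side, which is (12) for $0\le k\le N-1$.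

**Step 6: $c$ and $d$ are positive.** By (17) and $\beta>0$, $c_k>0$ for all $k$ and $y_{k+1}-y_k>0$ for $0\le k\le N-1$. In particular $d_k>0$ for $k\le N-2$. With $d_{N-1}:=y_N-y_{N-1}$, the formula of Theorem 1 for $a_{N-1}$ reads $a_{N-1}=c_Nd_{N-1}$, in agreement with the definition of $d_{N-1}$ in Lemma 2.

**Step 7: $b$ is positive.** We need $y_k<\rho^{k/2}$ for $1\le k\le N-1$. The function $y\mapsto\frac{A_k}y-\alpha y$ is strictly decreasing on $(0,\infty)$, and at $y=y_k$ it equals $2\sqrt{h(k)}$ by (18). So the claim is equivalent to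
$$2\sqrt{h(k)}>A_k\rho^{-k/2}-\alpha\rho^{k/2}=\rho^{-k/2}\left(2w-(1-\beta+\alpha)\rho^k\right)=2(w-\rho^k)\rho^{-k/2},$$
where $1-\beta+\alpha=2$. Both sides are positive, since $\rho^k<\rho^N=w$. Squaring, the claim becomes $\rho^kh(k)>(w-\rho^k)^2$. Now
$$\begin{aligned}
\rho^kh(k)-(w-\rho^k)^2&=2\alpha w(N-k)\rho^k-w\rho^k+\rho^{2k}-w^2+2w\rho^k-\rho^{2k}\\
&=w\left[(1+2\alpha(N-k))\rho^k-w\right]\\
&=w\rho^k\left[1+2\alpha(N-k)-\rho^{N-k}\right]=-w\rho^k\,\kappa(N-k)>0
\end{aligned}$$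
by $w=\rho^N$ and (16). As $\beta>0$, $b_{k-1}=\frac\beta{2w}(\rho^k-y_k^2)>0$ for $1\le k\le N-1$.

**Step 8: $a$ is positive.** $a_k=c_{k+1}(y_{k+1}-y_k)+\frac{b_k}\beta>0$ for $0\le k\le N-1$, because the first term is positive and $b_k\ge0$ (with $b_{N-1}=0$).

**Step 9: the identity.** By Lemma 2 it suffices to verify (6)–(10). Equations (6) and (7) are the definitions of $c_k$ and $a_k$. Equation (8) is the definition of $c_N$ together with $y_N=\sqrt w$. Equation (10) is the definition of $b_{k-1}$ for $1\le k\le N-1$. For $k=0$ both sides are $0$ because $y_0=1$, and for $k=N$ both sides are $0$ because $y_N^2=w=\rho^N$.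

There remains (9). By Lemma 3(i) it is equivalent to (11), which we prove by downward induction on $k$. At $k=N$, $T_N=c_N=w^{-1/2}$, so the left side of (11) is $2\sqrt w$. The right side is $\frac{(1+\beta)w}{\sqrt w}+(1-\beta)\sqrt w=2\sqrt w$. If (11) holds at $k+1$, then, since (12) holds at $k$ by Step 5, Lemma 3(ii) gives (11) at $k$. Hence (11), and so (9), holds for all $0\le k\le N$. By Lemma 2 the multipliers satisfy the system of Section 3, which is equivalent to (4). $\blacksquare$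

For $N=2$ the formula for $y_1$ returns the value found by hand: by (15) and Step 3, $y_1=\frac{(w-1)-\alpha\sqrt w}\alpha=4-\rho$, since $w-1=4\alpha$ and $\sqrt w=\rho$.

## 9. The exact worst case and the unique best constant stepsize

It remains to prove the Corollary.

**Step 1: the inequality and the upper bound.** Let $\alpha=\alpha(N)$, $r=r(N)$. In (4), with the multipliers of Theorem 1, the left side is nonnegative, because $\lambda_{ij}\ge0$ and $Q_{ij}\ge0$ by Lemma 1. So the right side of (4) is nonnegative, which after rearranging is the stated inequality. Dropping the square on its left side gives $f(x_N)-f(x_\star)\le r\|x_0-x_\star\|^2$, hence $W(\alpha(N))\le r(N)$.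

**Step 2: two lower bounds.** We use functions of the first coordinate $x$ only, with $x_\star=0$ and started at $x=1$ (all other coordinates $0$). The function $\frac12x^2$ has iterates $(1-\alpha)^k$, so
$$W(\alpha)\ge\tfrac12(1-\alpha)^{2N}\qquad\text{for every real }\alpha .$$
For $\alpha\ge0$ take the Huber function of Section 1 with $\eta=1/(2N\alpha+1)\le1$. On its linear part with $x>0$ the derivative is $\eta$, so as long as the iterates stay there, $x_k=1-k\alpha\eta$. They do stay there for $0\le k\le N$, because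
$$1-k\alpha\eta\ge1-N\alpha\eta=(2N\alpha+1-N\alpha)\eta=(N\alpha+1)\eta\ge\eta .$$
Therefore $f(x_N)=\eta\cdot(N\alpha+1)\eta-\frac12\eta^2=\frac12\eta^2(2N\alpha+1)=\frac\eta2$, and
$$W(\alpha)\ge\frac1{2(2N\alpha+1)}\qquad\text{for }\alpha\ge0 .$$

**Step 3: comparison.** At $\alpha=\alpha(N)$ either bound gives $W\ge r(N)$, so $W(\alpha(N))=r(N)$ by Step 1. If $0\le\alpha<\alpha(N)$, then $W(\alpha)\ge\frac1{2(2N\alpha+1)}>\frac1{2(2N\alpha(N)+1)}=r(N)$. If $\alpha>\alpha(N)$, then $W(\alpha)\ge\frac12(\alpha-1)^{2N}>\frac12(\alpha(N)-1)^{2N}=r(N)$. If $\alpha<0$, then $W(\alpha)\ge\frac12(1-\alpha)^{2N}>\frac12>r(N)$. $\blacksquare$
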